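# Zigzag words in the algebra $T$: linear dependence, and a basis built from partial sums

## 1. Statements: dependence for $r\neq s$, the partial-sum basis, and the case $d=2$

**Theorem 1.** Let $\mathbb F$ be a field, $d\ge 0$ an integer, and $\{\theta_i\}_{i=0}^d$, $\{\theta_i^*\}_{i=0}^d$ scalars in $\mathbb F$ such that

- (i) $\theta_i\ne\theta_j$ and $\theta_i^*\neq\theta_j^*$ for $0\le i<j\le d$;
- (ii) the expressions $\dfrac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\dfrac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.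

Let $T$ be the $\mathbb F$-algebra with generators $a,\{e_i\}_{i=0}^d,a^*,\{e_i^*\}_{i=0}^d$ and relations

- (a) $e_ie_j=\delta_{ij}e_i$ and $e_i^*e_j^*=\delta_{ij}e_i^*$ for $0\le i,j\le d$;
- (b) $1=\sum_{i=0}^d e_i$ and $1=\sum_{i=0}^d e_i^*$;
- (c) $a=\sum_{i=0}^d\theta_ie_i$ and $a^*=\sum_{i=0}^d\theta_i^*e_i^*$;
- (d) $e_ia^*e_j=0$ and $e_i^*ae_j^*=0$ whenever $|i-j|>1$.

For $0\le r,s\le d$ consider the assertion

> $C(r,s)$: the $\mathbb F$-vector space $T$ has a basis consisting of the zigzag words that do not involve $e_r,e_s^*$.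

If $d\ge 2$ and $r\ne s$, then the zigzag words not involving $e_r,e_s^*$ are linearly dependent in $T$, so $C(r,s)$ is false. If $d\le 1$, then $C(r,s)$ is true for all $r,s$.

The assertion that $C(r,s)$ holds for all $r,s$ is a conjecture in the paper of Kazumasa Nomura and Paul Terwilliger, "Tridiagonal pairs and the $\mu$-conjecture", arXiv:0908.2604 (2009). Conditions (i), (ii) are known constraints on the eigenvalues of a tridiagonal pair. Theorem 1 disproves the conjecture for every $d\ge2$, every field and all admissible data.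

The word "zigzag" is part of the statement, so here is its definition.

**Definition (words).** The $e_i^*$ are *starred* and the $e_i$ *nonstarred* standard generators; the *index* of $e_i$ and of $e^*_i$ is $i$. A *word of length $n$* is a product $u_1u_2\cdots u_n$ of standard generators in which starred and nonstarred letters alternate. The word of length $0$ is $1\in T$, the trivial word.

**Definition (between).** An index $k$ is *between the ordered pair* $(i,j)$ if $i\le k<j$ or $i\ge k>j$. So the left end counts, the right end does not, and nothing is between $(i,i)$. In all cases exactly $|i-j|$ integers are between $(i,j)$, and they are consecutive.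

**Definition (zigzag).** Let $x_1,\dots,x_n$ be the indices of the letters of a word. The word is *zigzag* (ZZ) if

- (Z1) $x_t$ is not between $(x_{t-1},x_{t+1})$ for $2\le t\le n-1$;
- (Z2) at least one of $x_{t-1},x_t$ is not between $(x_{t-2},x_{t+1})$ for $3\le t\le n-1$.

The second result repairs the conjecture by changing the letters. For $0\le i\le d-1$ put
$$t_i=e_0+\cdots+e_i,\qquad t_i^*=e_0^*+\cdots+e_i^* .$$
A *$t$-word* is an alternating product of letters $t_i,t_i^*$; it is ZZ if its indices, which lie in $\{0,\dots,d-1\}$, satisfy (Z1), (Z2). Let $T_n$ be the span of all words of length $\le n$, and $T_{-1}=0$.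

**Theorem 2.** Let $\mathbb F$ be any field and let the data satisfy (i), (ii). Then the ZZ $t$-words form a basis of $T$, those of length $\le n$ form a basis of $T_n$, and
$$\sum_{n\ge0}\dim(T_n/T_{n-1})\,z^n=u^d,\qquad u:=\frac{1+z}{1-z}.$$

The third result shows that for $r=s$ the truth of $C(r,s)$ can depend on the data.

**Theorem 3.** Let $d=2$ and $\kappa=\frac{\theta_2-\theta_1}{\theta_0-\theta_1}$, $\kappa^*=\frac{\theta^*_2-\theta^*_1}{\theta^*_0-\theta^*_1}$, so that $\kappa,\kappa^*\neq0,1$.

1. For $r\ne s$, $C(r,s)$ is false. $C(1,1)$ is true for all data.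
2. Define $V_0=0$, $V_1=1$, $V_{j+1}=(1+\kappa^*)V_j-\kappa\kappa^*V_{j-1}$ and $U_j=V_{j+1}-\kappa^*V_j$; let $\bar V_j,\bar U_j$ be the same with $\kappa,\kappa^*$ interchanged. Then $C(2,2)$ is true if and only if $V_j,U_j,\bar V_j,\bar U_j\ne0$ for all $j\ge1$. For $C(0,0)$ the criterion is the same with $\kappa,\kappa^*$ replaced by $\kappa^{-1},\kappa^{*-1}$.
3. In particular, $C(2,2)$ and $C(0,0)$ are false if $\theta_0,\theta_1,\theta_2$ or $\theta_0^*,\theta_1^*,\theta_2^*$ is an arithmetic progression with $\operatorname{char}\mathbb F\ne2$. They are false whenever $\kappa,\kappa^*$ lie in a finite field. They are true if $\kappa,\kappa^*$ are algebraically independent over the prime field.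

The case $r=s$, $d\ge3$ is not treated here.

"Basis" means that the family indexed by the words is a basis. One may instead read $C(r,s)$ as a statement about the set of elements that the words represent, so that two words giving the same element count once. Section 4 shows that under this reading $C(r,s)$ also fails for $d\ge2$, $r\ne s$.

## 2. Betweenness, the zigzag condition, and what relation (d) gives

Over $\mathbb Q$ the choice $\theta_i=\theta_i^*=i$ is admissible: both expressions in (ii) equal $\frac{(i-2)-(i+1)}{(i-1)-i}=3$.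

Here are some index sequences. The triple $(0,0,1)$ violates (Z1), since $0\le0<1$; the triple $(0,1,1)$ satisfies it, since $1$ is a right end. The triple $(0,2,1)$ is fine. The sequence $(0,1,0,2)$ has good triples (nothing is between $(0,0)$, and $0$ is not between $(1,2)$), but both middle entries $1$ and $0$ are between $(0,2)$, so (Z2) fails. The sequence $(0,2,1,2)$ is ZZ.

We shall use (d) through powers of $a^*$. Inserting $1=\sum_l e_l$ between the factors of $e_i(a^*)^me_j$ gives a sum of products $e_ia^*e_{l_1}a^*e_{l_2}\cdots a^*e_j$. A product is zero unless each of its $m$ index steps has size at most $1$, which is impossible if $m<|i-j|$. Hence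
$$e_i(a^*)^me_j=0,\qquad e_i^*a^me_j^*=0\qquad(0\le m<|i-j|). \tag{1}$$
For $m=0$ this is just (a). By (a)–(c), for any polynomial $f$,
$$f(a^*)=\sum_{k=0}^d f(\theta_k^*)\,e_k^* , \tag{2}$$
so (1) is a source of linear relations among the words $e_ie^*_ke_j$ with $i,j$ fixed.

There are two symmetries. Interchanging starred and nonstarred generators, with the data swapped, turns $C(r,s)$ into $C(s,r)$. The reversal $i\mapsto d-i$ of all indices preserves the relations and (i). It preserves "between", because it turns $i\le k<j$ into $d-i\ge d-k>d-j$. It preserves (ii), because with $\tilde\theta_i=\theta_{d-i}$ and $i'=d-i+1$ the expression becomes $\frac{\theta_{i'+1}-\theta_{i'-2}}{\theta_{i'}-\theta_{i'-1}}$, the old one at $i'$. It replaces $(r,s)$ by $(d-r,d-s)$.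

## 3. By hand: $d=0$, $d=1$, and one relation for $d=2$

For $d=0$ we have $e_0=e_0^*=1$ and $T=\mathbb F$; the only word avoiding $e_0,e_0^*$ is $1$, so $C(0,0)$ holds.

For $d=1$ relation (d) is empty. Put $x=e_{1-r}$, $y=e^*_{1-s}$; then $e_r=1-x$, $e_s^*=1-y$, and $T$ is the algebra on $x,y$ with relations $x^2=x$, $y^2=y$. Alternating words in $x,y$ span. They are independent: on the vector space $L$ with basis all alternating words in the symbols $x,y$, let $X$ send $w$ to $xw$ if $w$ does not begin with $x$ and to $w$ if it does, and define $Y$ likewise. Then $X^2=X$ and $Y^2=Y$, so $T$ acts on $L$, and each alternating word, as an element of $T$, sends the empty word to itself. All these words are ZZ. In (Z1) the outer indices are equal, so nothing is between them. In (Z2) the indices read $i,j,i,j$, and the third-from-last letter's successor $j$ is a right end, hence not between $(i,j)$. So $C(r,s)$ holds for $d\le1$, which is the last sentence of Theorem 1.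

For $d=2$ take $r=0$, $s=1$. A sensible first test is to count. The words of length $\le2$ avoiding $e_0,e_1^*$ are $1$, four letters and eight words of length $2$; they span $T_2$ because $e_0=1-e_1-e_2$ and $e_1^*=1-e_0^*-e_2^*$. By Theorem 2, $\dim T_2=1+4+8$, so nothing goes wrong up to length $2$. At length $3$ write the indices as $(i,k,j)$. If the first letter is nonstarred, then $i,j\in\{1,2\}$, $k\in\{0,2\}$, and the only non-ZZ choice is $(2,2,1)$: this leaves $7$ words. If the first letter is starred, then $i,j\in\{0,2\}$, $k\in\{1,2\}$, and the non-ZZ choices are $(0,1,2),(2,1,0),(2,2,0)$: this leaves $5$. Together $12$, and $u^2=1+4z+8z^2+12z^3+\cdots$, so $\dim T_3/T_2=12$ as well. The total count sees nothing. The count by type of first letter does: by Theorem 2 the words with nonstarred first letter span only $6$ dimensions modulo $T_2$, spanned by the ZZ $t$-words $t_it_k^*t_j$ with indices $(0,0,0),(0,1,1),(0,1,0)$ and $(1,1,1),(1,0,0),(1,0,1)$. Seven words in six dimensions are dependent.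

The dependence can be written down at once. From $e_0a^*e_2=0=e_0e_2$ we get $e_0(a^*-\theta_1^*)e_2=0$. The shift by $\theta_1^*$ removes $e_1^*$, and replacing $e_0$ by $1-e_1-e_2$ removes $e_0$:
$$(\theta^*_0-\theta^*_1)(e^*_0e_2-e_1e^*_0e_2-e_2e^*_0e_2)+(\theta^*_2-\theta^*_1)(e^*_2e_2-e_1e^*_2e_2-e_2e^*_2e_2)=0. \tag{3}$$
All six words are ZZ and avoid $e_0,e_1^*$.

## 4. Explicit relations for $r\ne s$ (proof of Theorem 1, $d\ge2$)

Relation (3) suggests what to look for: take $e_ip(a^*)e_j=0$ from (1), sum over a set of $i$ containing $r$, and replace $\sum e_i$ over that set by $1$ minus the complementary sum. This removes $e_r$. The freedom in $p$ is spent on making $p$ vanish at $\theta_s^*$ and at every $\theta^*_k$ whose word would not be ZZ.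

**Step 1. The case $r<s<d$.** The purpose is to carry out the plan with right end $e_d$. Let $p(x)=\prod_{k=s}^{d-1}(x-\theta_k^*)$, of degree $d-s$. For $i<s$ we have $\deg p<d-i$, so $e_ip(a^*)e_d=0$ by (1). Sum over $i<s$, use $\sum_{i<s}e_i=1-\sum_{i=s}^de_i$ and (2), and put $K=\{0,\dots,s-1\}\cup\{d\}$, the set of $k$ with $p(\theta_k^*)\ne0$:
$$\sum_{k\in K}p(\theta_k^*)\Bigl(e_k^*e_d-\sum_{i=s}^de_ie_k^*e_d\Bigr)=0. \tag{4}$$
Words of length $2$ are ZZ. The word $e_ie_k^*e_d$ is ZZ unless $k$ is between $(i,d)$, that is, $i\le k<d$. For $i\ge s$ and $k\in K$ this never happens: either $k<s\le i$, or $k=d$. The words avoid $e_r$ since $r<s\le i$ and $r<d$; they avoid $e_s^*$ since $s\notin K$. So (4) is a relation with nonzero coefficients among the words of $C(r,s)$.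

**Step 2. The case $|r-s|\ge2$.** The purpose is to cover the pairs $(0,d),(d,0)$, which Step 1 and the symmetries will miss. Let $N=\{s-1,s,s+1\}\cap\{0,\dots,d\}$. By (d), $e_sa^*(1-\sum_{j\in N}e_j)=\sum_{l\notin N}e_sa^*e_l=0$, and $e_s(1-\sum_{j\in N}e_j)=0$ as $s\in N$. Subtracting $\theta_s^*$ times the second from the first, and using $a^*-\theta_s^*=\sum_{k\ne s}(\theta_k^*-\theta_s^*)e_k^*$,
$$\sum_{k\ne s}(\theta_k^*-\theta_s^*)\Bigl(e_se_k^*-\sum_{j\in N}e_se_k^*e_j\Bigr)=0. \tag{5}$$
The only index between $(s,s\pm1)$ is $s$, and none is between $(s,s)$. As $k\ne s$, all words are ZZ. They avoid $e_r$ because $r\notin N$ and $r\ne s$, and they avoid $e_s^*$. All coefficients are nonzero.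

**Step 3. All pairs are covered.** Step 1 treats $r<s<d$. Interchanging stars gives $s<r<d$. Reversal of these two cases gives $0<s<r$ and $0<r<s$. A pair with $r<s$ missed by all of these has $s=d$ and $r=0$; similarly with $r>s$ only $(d,0)$ is missed. Both have $|r-s|=d\ge2$ and are covered by Step 2.

**Step 4. The set reading.** The purpose is to exclude that the relation only reflects different words giving the same element. Suppose the set of represented elements is linearly independent; in particular $0$ is not represented. In (5), the terms must cancel after equal elements are collected, so each word equals another word of (5) in $T$. Fix $k_0\ne s$ and consider $e_se_{k_0}^*$.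

If $e_se^*_{k_0}=e_se^*_{k'}$ with $k'\ne k_0$, right multiplication by $e^*_{k_0}$ gives $e_se^*_{k_0}=0$, a contradiction. If $e_se^*_{k_0}=e_se^*_{k'}e_j$ with $j\in N$, pick $l\in N\setminus\{j\}$, which exists as $|N|\ge2$. Right multiplication by $e_l$ gives $e_se_{k_0}^*e_l=0$; but $e_se_{k_0}^*e_l$ is one of our words, a contradiction.

For (4) argue with $e_{k_0}^*e_d$, $k_0\in K$. If it equals $e_{k'}^*e_d$ with $k'\ne k_0$, left multiplication by $e_{k_0}^*$ gives $e_{k_0}^*e_d=0$. If it equals $e_ie_{k'}^*e_d$, choose $l\in\{s,\dots,d\}\setminus\{i\}$, nonempty as $s<d$; left multiplication by $e_l$ gives $e_le_{k_0}^*e_d=0$, which is one of our words. The symmetric cases follow by transport. This proves Theorem 1. $\square$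

Neither Step 1 nor Step 2 used (ii).

## 5. From $e_i$ to partial sums: relations with fixed end letters

We turn to Theorem 2. To show that ZZ words span, one would like to rewrite a bad triple $(i,k,j)$ using other middle letters and the same end letters. Let us try it with the letters $e_0,e_1,e_0^*,e_1^*$ for $d=2$, $r=s=2$. The word $e_0e_0^*e_1$ is not ZZ. With ends $e_0,e_1$, relation (1) allows only $m=0$, which says $e_0e_1=0$ and gives nothing about the middle letters. The next relation is $e_0a^*e_2=0$, but here $e_2=1-e_0-e_1$ must be eliminated, and we obtain $e_0a^*=e_0a^*e_0+e_0a^*e_1$. This mixes the right ends $e_0$ and $e_1$, so it is not a rule for fixed ends. Here the approach stops.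

The same relation, written in partial sums, is $t_0a^*(1-t_1)=0$, that is, $t_0a^*t_1=t_0a^*\in T_2$. Now the ends are fixed. In general, fixed ends $t_i,t_j$ will admit polynomials of degree up to $|i-j|$, which modulo constants form a space of dimension $|i-j|$: exactly the number of middle indices to be eliminated. That is why the letters $t_i$ work.

First, some bookkeeping. With $t_{-1}=0$ and $t_d=1$ we have $e_i=t_i-t_{i-1}$. If a word is expanded this way and some letter becomes $1$, neighbors of the same type merge by $t_it_j=t_{\min(i,j)}$. So $T_n$ is also the span of the $t$-words of length $\le n$. Clearly $T_mT_n\subseteq T_{m+n}$ and $\bigcup_nT_n=T$.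

## 6. ZZ $t$-words span, over any commutative ring

For use in Section 9 we work over a commutative ring $A$ with elements $\theta_i,\theta_i^*\in A$ such that all $\theta_i-\theta_j$, $\theta_i^*-\theta_j^*$ $(i\ne j)$ are units. Let $T_A$ be the $A$-algebra with the presentation (a)–(d), and $T_n\subseteq T_A$ the $A$-span of words of length $\le n$. Assume $d\ge1$. Condition (ii) is not used in this section. Write $[p,q]$ for $\{p,p+1,\dots,q\}$.

For $f\in A[x]$ put $\delta_k^*(f)=f(\theta_k^*)-f(\theta_{k+1}^*)$ for $0\le k\le d-1$. Substituting $e_k^*=t_k^*-t_{k-1}^*$ in (2) gives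
$$f(a^*)=f(\theta_d^*)+\sum_{k=0}^{d-1}\delta_k^*(f)\,t_k^*. \tag{6}$$
Let $Q_m^*=\{(\delta_k^*(f))_{k=0}^{d-1}:\deg f\le m\}\subseteq A^d$, and define $\delta_k$, $Q_m$ in the same way from the $\theta_i$. Note $Q_0=Q_0^*=0$. For $d=2$, $Q_1^*$ consists of the multiples of $(\theta_0^*-\theta_1^*,\theta_1^*-\theta_2^*)$.

**Lemma 1.** If $c\in Q^*_{|i-j|}$, then $\sum_kc_k\,t_it_k^*t_j\in T_2$. The same holds with starred and nonstarred interchanged.

*Proof.* Let $c_k=\delta_k^*(f)$ with $\deg f\le|i-j|$. If $i\le j$, then
$$t_if(a^*)(1-t_j)=\sum_{m\le i,\ l>j}e_mf(a^*)e_l=0$$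
by (1), because $l-m\ge j+1-i>\deg f$. So $t_if(a^*)t_j=t_if(a^*)\in T_2$. If $i\ge j$, then similarly $(1-t_i)f(a^*)t_j=0$, since $m>i$, $l\le j$ give $m-l>\deg f$, and $t_if(a^*)t_j=f(a^*)t_j\in T_2$. By (6), $\sum_kc_kt_it_k^*t_j=t_if(a^*)t_j-f(\theta_d^*)t_it_j$, and $t_it_j=t_{\min(i,j)}\in T_1$. $\square$

**Lemma 2.** Let $0\le m\le d-1$ and let $I\subseteq[0,d-1]$ consist of $m$ consecutive integers. Then restriction $Q_m^*\to A^I$ is bijective, and $Q_m^*$ is free of rank $m$ with basis the images of $x,\dots,x^m$. In particular, an element of $Q_m^*$ that vanishes on $m$ consecutive indices is $0$. The same holds for $Q_m$.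

*Proof.* Let $I=[p,p+m-1]$. Prescribing $f(\theta_p^*)$ and $\delta_k^*(f)$ for $k\in I$ amounts to prescribing $f$ at the $m+1$ nodes $\theta_p^*,\dots,\theta_{p+m}^*$. As node differences are units, Lagrange interpolation gives exactly one such $f$ of degree $\le m$. Changing $f(\theta_p^*)$ alone adds a constant to $f$. Hence the composite $\operatorname{span}(x,\dots,x^m)\to Q_m^*\to A^I$ is bijective. Its first map is onto since constants have $\delta_k^*=0$. So both maps are bijective. $\square$

**Triple rule.** If $k$ is between $(i,j)$, then $t_it_k^*t_j$ is, modulo $T_2$, a combination of words $t_it_{k'}^*t_j$ with $k'$ not between $(i,j)$; the same holds with stars interchanged. Indeed the indices between $(i,j)$ form an interval $I$ of $|i-j|$ elements of $[0,d-1]$. By Lemma 2 some $c\in Q^*_{|i-j|}$ is $1$ at $k$ and $0$ on $I\setminus\{k\}$. Apply Lemma 1.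

For $d=2$ this says $t_it_0^*t_j\equiv\kappa^*t_it_1^*t_j$ modulo $T_2$ for $\{i,j\}=\{0,1\}$, with $\kappa^*=\frac{\theta_2^*-\theta_1^*}{\theta_0^*-\theta_1^*}$.

The triple rule alone does not suffice: $(0,1,0,2)$ has good triples and must still be rewritten. To find out how, fix the outer indices $i,l$ and consider all words $t_it_k^*t_jt_l^*$ at once. Let $B=B_1\cup B_2\cup B_3\subseteq[0,d-1]^2$ be the set of $(k,j)$, where

- $B_1$: $k$ is between $(i,j)$;
- $B_2$: $j$ is between $(k,l)$;
- $B_3$: both $k$ and $j$ are between $(i,l)$.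

So $B$ is the set of non-ZZ choices. Take $d=3$, $i=0$, $l=2$. Then $B_1=\{(0,1),(0,2),(1,2)\}$ and $B_2=\{(0,0),(0,1),(1,1)\}$. Six triple relations are available, one for each element of $B_1$ and one for each of $B_2$, but $(0,1)$ is hit twice. Eliminating it in two ways leaves one relation over, and $B_3$ contains exactly one further element, $(1,0)$: the bad word $(0,1,0,2)$. The next lemma says that this always works out.

**Lemma 3 (quadruple rule).** Each $t_it_k^*t_jt_l^*$ with $(k,j)\in B$ is, modulo $T_3$, a combination of words $t_it_{k'}^*t_{j'}t_l^*$ with $(k',j')\notin B$. The same holds with stars interchanged.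

*Proof.* **Step 1. Reduction to a square linear system.** For each $j$ let $\mathbf f_j\in Q^*_{|i-j|}$, and for each $k$ let $\mathbf g_k\in Q_{|k-l|}$. Lemma 1, multiplied by $t_l^*$ on the right, respectively by $t_i$ on the left, gives
$$\sum_{k,j}\bigl(\mathbf f_j(k)+\mathbf g_k(j)\bigr)t_it_k^*t_jt_l^*\in T_3. \tag{7}$$
It suffices that
$$\Phi:\bigoplus_jQ^*_{|i-j|}\oplus\bigoplus_kQ_{|k-l|}\to A^B,\qquad(\mathbf f,\mathbf g)\mapsto\bigl(\mathbf f_j(k)+\mathbf g_k(j)\bigr)_{(k,j)\in B}$$
is bijective: then choose in (7) the preimage of the indicator of a given element of $B$.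

**Step 2. Domain and target have the same rank.** By Lemma 2 the domain is free of rank $\sum_j|i-j|+\sum_k|k-l|=|B_1|+|B_2|$. For the target we compare the overlap of $B_1,B_2$ with the new part of $B_3$.

Let $(k,j)\in B_1\cap B_2$. We have $i\le k<j$ or $i\ge k>j$, and $k\le j<l$ or $k\ge j>l$. The mixed combinations contradict each other, so $i\le k<j<l$ or $i\ge k>j>l$. Thus $B_1\cap B_2$ is $\{i\le k<j<l\}$ for $i<l$, is $\{l<j<k\le i\}$ for $i>l$, and is empty for $i=l$.

Let $(k,j)\in B_3$. If $i<l$, then $k,j\in[i,l-1]$; there $B_1$ means $k<j$ and $B_2$ means $k\le j$, so $B_3\setminus(B_1\cup B_2)=\{i\le j<k<l\}$. If $i>l$, then $k,j\in[l+1,i]$; there $B_1$ means $k>j$ and $B_2$ means $k\ge j$, so $B_3\setminus(B_1\cup B_2)=\{l<k<j\le i\}$. If $i=l$, $B_3$ is empty.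

So $|B_1\cap B_2|=|B_3\setminus(B_1\cup B_2)|=\binom{|i-l|}2$ in all cases, and $|B|=|B_1|+|B_2|$.

**Step 3. Reduction to injectivity over a field.** In the bases of Lemma 2, the entries of the matrix of $\Phi$ are values $\delta^*_k(x^m)$, $\delta_j(x^m)$ or $0$, so reducing modulo a maximal ideal $\mathfrak m$ gives the matrix of $\Phi$ over $A/\mathfrak m$. If $\Phi$ is injective over every field, $\det\Phi$ lies in no maximal ideal and is a unit.

So let $A$ be a field and $\Phi(\mathbf f,\mathbf g)=0$. The index reversal $x\mapsto d-1-x$ with nodes $\tilde\theta_k=\theta_{d-k}$ gives $\tilde\delta_k(f)=f(\theta_{d-k})-f(\theta_{d-k-1})=-\delta_{d-1-k}(f)$, so it carries the spaces $Q_m$ to each other; likewise for the starred nodes. It preserves "between". Hence we may assume $i\le l$. Put $m=l-i$. We show that all $\mathbf f_j,\mathbf g_k$ vanish, working outward from the square $[i,l-1]^2$ and using Lemma 2 each time: an element of $Q_p$ or $Q_p^*$ with $p$ consecutive zeros is $0$.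

**Step 4. Indices in $[i,l]$.** We have $[i,l-1]^2\subseteq B_3$. Treat the unknowns in the order $\mathbf f_i,\mathbf g_{l-1},\mathbf f_{i+1},\mathbf g_{l-2},\dots,\mathbf f_{l-1},\mathbf g_i$. For $0\le p\le m-1$:

- $\mathbf f_{i+p}\in Q_p^*$. For $k\in[l-p,l-1]$, $\mathbf g_k=0$ is known, so the equation at $(k,i+p)$ gives $\mathbf f_{i+p}(k)=0$. These are $p$ consecutive indices, so $\mathbf f_{i+p}=0$.
- $\mathbf g_{l-1-p}\in Q_{p+1}$. For $j\in[i,i+p]$, $\mathbf f_j=0$ is known, so $\mathbf g_{l-1-p}(j)=0$. These are $p+1$ indices, so $\mathbf g_{l-1-p}=0$.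

Moreover $\mathbf g_l\in Q_0=0$. Finally $\mathbf f_l\in Q_m^*$; for $k\in[i,l-1]$ we have $(k,l)\in B_1$ and $\mathbf g_k=0$, so $\mathbf f_l$ has $m$ consecutive zeros and $\mathbf f_l=0$.

**Step 5. Indices above $l$.** For $p=1,2,\dots$ with $l+p\le d-1$, in turn: $\mathbf f_{l+p}\in Q^*_{m+p}$, and for $k\in[i,l+p-1]$ we have $(k,l+p)\in B_1$ and $\mathbf g_k=0$ is known. These are $m+p$ indices, so $\mathbf f_{l+p}=0$. Then $\mathbf g_{l+p}\in Q_p$, and for $j\in[l+1,l+p]$ we have $(l+p,j)\in B_2$ (as $l+p\ge j>l$) and $\mathbf f_j=0$. These are $p$ indices, so $\mathbf g_{l+p}=0$.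

**Step 6. Indices below $i$.** For $p=1,2,\dots$ with $i-p\ge0$, in turn: $\mathbf f_{i-p}\in Q_p^*$, and for $k\in[i-p+1,i]$ we have $(k,i-p)\in B_1$ (as $i\ge k>i-p$) and $\mathbf g_k=0$. So $\mathbf f_{i-p}=0$. Then $\mathbf g_{i-p}\in Q_{m+p}$, and for $j\in[i-p,l-1]$ we have $(i-p,j)\in B_2$ and $\mathbf f_j=0$. These are $m+p$ indices, so $\mathbf g_{i-p}=0$. Hence $\Phi$ is injective. $\square$

**Proposition 1.** For all $n$, $T_n\subseteq T_A$ is spanned over $A$ by the ZZ $t$-words of length $\le n$.

*Proof.* We need a measure of progress showing that rewriting ends. The rules tend to make large index steps, and make them early, so we reward that. For a $t$-word with indices $x_1,\dots,x_n$ let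
$$W_v=\sum_{t:\ |x_{t+1}-x_t|=v}2^{-t}\qquad(0\le v\le d-1),$$
and compare words of length $n$ lexicographically by $(W_{d-1},\dots,W_0)$. We claim that each non-ZZ word is, modulo $T_{n-1}$, a combination of strictly larger words of length $n$. There are finitely many words of length $n$, so the claim gives, by downward induction, that all words of length $n$ lie in the span of ZZ words of length $n$ plus $T_{n-1}$. Induction on $n$ then proves the proposition.

We apply a rule inside a window of three or four letters whose end letters stay fixed; the error $T_2$ or $T_3$, multiplied by the remaining letters, lies in $T_{n-1}$. Only steps inside the window change. So the word grows strictly in either of two situations. In the first, some new step in the window exceeds every old one there: take the largest new step size $v$; then $W_v$ increases and all $W_{v'}$ with $v'>v$ are unchanged. In the second, for some $D$, all old and new steps in the window are $\le D$, the first new step equals $D$, and only the last old step can equal $D$. Then $W_D$ increases,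 since if the window starts at position $t$ the new contribution is at least $2^{-t}$ and the old one at most $2^{-t-1}$.

**Step 1. A bad triple.** Suppose $k$ is between $(i,j)$, say $i\le k<j$; the other case is the mirror image. Put $D=j-i$. The old steps are $k-i<D$ and $j-k\le D$. By the triple rule the new words have $k'$ not between $(i,j)$. If $k'<i$, the second step is $j-k'>D$. If $k'>j$, the first step is $>D$. If $k'=j$, the steps are $D$ and $0$. In each case the word grows.

**Step 2. Good triples, a bad quadruple.** Suppose all triples are good and (Z2) fails in a window $(i,k,j,l)$: both $k,j$ are between $(i,l)$. Then $i\ne l$; say $i<l$, the other case being the mirror image. So $k,j\in[i,l-1]$. As $k$ is not between $(i,j)$, we have $k\ge j$; as $j$ is not between $(k,l)$, we have $j<k$. Hence $i\le j<k<l$. With $D=l-i$, the old steps $k-i$, $k-j$ are $<D$ and the last one is $l-j\le D$. Apply Lemma 3 and let $(k',j')\notin B$.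

- If $k'\ge l$, the first step is $\ge D$.
- If $k'<i$: not $B_2$ excludes $k'\le j'<l$, and not $B_1$ excludes $j'<k'$. So $j'\ge l$ and the second step is $>D$.
- If $i\le k'\le l-1$: not $B_3$ gives $j'\notin[i,l-1]$, and not $B_1$ excludes $j'\ge l$. So $j'<i$ and the third step is $l-j'>D$.

So either a step $>D$ appears, or all new steps are $\le D$ and the first equals $D$. In both situations the word grows. $\square$

## 7. Counting ZZ patterns: $u^d$

**Lemma 4.** Let $c_n$ be the number of ZZ index patterns of length $n$ on $\{0,\dots,d-1\}$, counted with the choice of starred or nonstarred first letter if $n\ge1$. Then $\sum_nc_nz^n=u^d$.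

*Proof.* For $d=0$ only the trivial word occurs and $u^0=1$. Let $d\ge1$.

**Step 1. ZZ in terms of steps.** Let $\sigma_t=x_{t+1}-x_t$. The triple starting at $t$ is bad iff $\sigma_t\ge0,\sigma_{t+1}>0$ or $\sigma_t\le0,\sigma_{t+1}<0$. So it is good iff $\sigma_{t+1}=0$ or $\sigma_t\sigma_{t+1}<0$. In particular a zero step is followed only by zero steps.

Assume the triples are good. I claim that the quadruple with steps $\sigma_1,\sigma_2,\sigma_3$ is bad iff $|\sigma_1|\ge|\sigma_2|<|\sigma_3|$. If $\sigma_3=0$, then $x_3=x_4$ is not between $(x_1,x_4)$, and $|\sigma_2|<0$ is false. If $\sigma_2=0$, then $\sigma_3=0$. Otherwise the signs alternate, and by symmetry let $\sigma_1>0>\sigma_2$, $\sigma_3>0$. Since $x_1<x_2$, both $x_2,x_3$ are between $(x_1,x_4)$ iff $x_1\le x_2<x_4$ and $x_1\le x_3<x_4$, that is, iff $x_2<x_4$ and $x_1\le x_3$. These say $|\sigma_2|<|\sigma_3|$ and $|\sigma_2|\le|\sigma_1|$.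

Hence a pattern is ZZ iff its signs alternate until the steps become $0$ and then stay $0$, and the sizes first increase strictly, then never increase:
$$|\sigma_1|<\cdots<|\sigma_p|=M\ge|\sigma_{p+1}|\ge\cdots.$$

**Step 2. Enumeration.** If there are no nonzero steps there are $d$ patterns of each length $\ge1$. For given $M\ge1$: choose $(x_p,x_{p+1})$ with $|x_p-x_{p+1}|=M$ in $2(d-M)$ ways; a subset of $\{1,\dots,M-1\}$ for the sizes before (sizes before a nonzero step are nonzero); and a finite multiset from $\{0,\dots,M\}$ for the sizes after. The signs are then forced. Because signs alternate, moving away from the maximal step in either direction, each new interval between consecutive indices lies in the preceding one; so all $x_t$ lie between $x_p$ and $x_{p+1}$, hence in $\{0,\dots,d-1\}$. With length equal to one plus the number of steps, and a factor $2$ for the first letter,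
$$\sum_nc_nz^n=1+2z\Bigl[\frac d{1-z}+\sum_{M=1}^{d-1}2(d-M)\frac{z(1+z)^{M-1}}{(1-z)^{M+1}}\Bigr].$$

**Step 3. Summation.** As $\frac{2z}{1-z}=u-1$, the bracket is
$$\frac1{1-z}\Bigl[d+\sum_{M=1}^{d-1}(d-M)(u^M-u^{M-1})\Bigr]=\frac{1+u+\cdots+u^{d-1}}{1-z},$$
and the total is $1+(u-1)\frac{u^d-1}{u-1}=u^d$. $\square$

For $d=2$, $u^2=1+\frac{4z}{(1-z)^2}$, so $c_n=4n$. The patterns alternate $0,1$ for the first $p$ letters and are constant afterwards ($1\le p\le n$); there are $2n$ of them for each type of first letter.

Put $N_n^{(d)}=[z^n]\frac{u^d}{1-z}=\sum_{j\le n}c_j$. Over a field, Proposition 1 gives $\dim T_n\le N_n^{(d)}$, and equality for all $n$ means that the ZZ $t$-words are independent.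

## 8. The lower bound for $q$-data: $T^{(d)}$ inside $2\times2$ matrices over $T^{(d-1)}$

The series $u^d=u\cdot u^{d-1}$ suggests an induction in which $T$ for $d$ is compared with $T$ for $d-1$ and one extra $2\times2$ factor. We carry this out for special data first.

Let $K$ be a field, $q\in K^\times$ not a root of unity, $b,c,b^*,c^*\in K^\times$ with $b/c,b^*/c^*\notin q^{\mathbb Z}$. Put
$$\theta_i^{(d)}=bq^{2i-d}+cq^{d-2i},\qquad\theta_i^{*(d)}=b^*q^{2i-d}+c^*q^{d-2i}\qquad(0\le i\le d).$$
These are distinct, since $\theta_i-\theta_j=(q^{2i-d}-q^{2j-d})(b-cq^{2d-2i-2j})$, and similarly for $\theta^*$. Let $T^{(d)}$ be the corresponding algebra.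

**Proposition 2.** $\dim T_n^{(d)}=N_n^{(d)}$ for all $d,n\ge0$.

*Proof.* Induction on $d$. For $d=0$ both sides are $1$. Let $d\ge1$ and $T'=T^{(d-1)}$, with the same $q,b,c,b^*,c^*$; its elements carry primes: $e'_k,a',\theta'_k$, etc., $0\le k\le d-1$. Write $\theta_i=\theta_i^{(d)}$, $\theta_i^*=\theta_i^{*(d)}$.

**Step 1. Matrices with eigenvalues $\theta_k,\theta_{k+1}$.** The purpose is to split each eigenvalue $\theta'_k$ into two neighboring eigenvalues for $d$. Put $\omega=q-q^{-1}$ and $Q_k=q^{2k-d+1}$ (this scalar is unrelated to the spaces of Section 6). Then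
$$\theta'_k=bQ_k+cQ_k^{-1},\quad\theta_k=bQ_kq^{-1}+cQ_k^{-1}q,\quad\theta_{k+1}=bQ_kq+cQ_k^{-1}q^{-1}.$$
Let $h$ be an indeterminate, $y=-bc\,\omega^2$, $y^*=-b^*c^*\omega^2h^{-1}$, and
$$M_k=\begin{pmatrix}q\theta'_k&1\\y&q^{-1}\theta'_k\end{pmatrix},\qquad M_k^*=\begin{pmatrix}q^{-1}\theta^{*\prime}_k&h\\y^*&q\theta^{*\prime}_k\end{pmatrix}.$$
We have $\operatorname{tr}M_k=(q+q^{-1})\theta'_k=\theta_k+\theta_{k+1}$ and
$$\det M_k=\theta_k'^2+bc\,\omega^2=b^2Q_k^2+c^2Q_k^{-2}+bc(q^2+q^{-2})=\theta_k\theta_{k+1}.$$
So $M_k$ has the distinct eigenvalues $\theta_k,\theta_{k+1}$; let $P_k^-,P_k^+$ be the corresponding eigenprojections. The same computation gives $\theta_k^*,\theta_{k+1}^*$ for $M_k^*$, with eigenprojections $P_k^{*-},P_k^{*+}$ over $K[h,h^{-1}]$.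

**Step 2. Candidates for the generators.** In $S=T'\otimes M_2(K[h,h^{-1}])$ put, with $e'_{-1}=e'_d=0$ and likewise for starred elements,
$$\varepsilon_i=e'_i\otimes P_i^-+e'_{i-1}\otimes P_{i-1}^+,\qquad\varepsilon_i^*=e_i^{*\prime}\otimes P_i^{*-}+e_{i-1}^{*\prime}\otimes P_{i-1}^{*+}\qquad(0\le i\le d).$$
The $2d$ elements $e'_k\otimes P_k^\pm$ are orthogonal idempotents with sum $1$, and the $\varepsilon_i$ group them; so the $\varepsilon_i$ satisfy (a), (b). The same holds for the $\varepsilon_i^*$. Moreover
$$\alpha:=\sum_i\theta_i\varepsilon_i=\sum_ke'_k\otimes M_k=a'\otimes D^{-1}+1\otimes X,\qquad\alpha^*:=\sum_i\theta^*_i\varepsilon_i^*=a^{*\prime}\otimes D+1\otimes X^*,$$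
with $D=\mathrm{diag}(q^{-1},q)$, $X=\begin{pmatrix}0&1\\y&0\end{pmatrix}$, $X^*=\begin{pmatrix}0&h\\y^*&0\end{pmatrix}$.

**Step 3. Relation (d).** We show $\varepsilon_i\alpha^*\varepsilon_j=0=\varepsilon_i^*\alpha\varepsilon_j^*$ for $|i-j|>1$. The idempotent $\varepsilon_i$ involves $e'_k$ with $k\in\{i-1,i\}$ and $\varepsilon_j$ involves $e'_l$ with $l\in\{j-1,j\}$, so $k\ne l$ and $1\otimes X^*$ contributes $0$. In the contribution of $a^{*\prime}\otimes D$ only $|k-l|=1$ survives. If $j\ge i+2$ this forces $k=i$, $l=i+1=j-1$; if $j\le i-2$ it forces $k=i-1$, $l=i-2=j$. So the only possible contributions are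
$$e'_ka^{*\prime}e'_{k+1}\otimes P_k^-DP_{k+1}^+\ (k=i,\ j=i+2),\qquad e'_{k+1}a^{*\prime}e'_k\otimes P^+_{k+1}DP^-_k\ (k=j=i-2).$$
A vector $(1,\lambda-q\theta'_k)^T$ is an eigenvector of $M_k$ for an eigenvalue $\lambda$. This gives
$$v_k^+=(1,\theta_{k+1}-q\theta'_k)^T=(1,-c\,\omega Q_k^{-1})^T,\qquad v_k^-=(1,\theta_k-q\theta'_k)^T=(1,-b\,\omega Q_k)^T.$$
Since $Q_{k+1}=q^2Q_k$, we get $Dv_{k+1}^+=q^{-1}v_k^+$ and $Dv_k^-=q^{-1}v_{k+1}^-$. The image of $P^+_{k+1}$ is spanned by $v^+_{k+1}$; $D$ carries it to the span of $v_k^+$, which $P_k^-$ kills. So $P_k^-DP_{k+1}^+=0$, and in the same way $P_{k+1}^+DP_k^-=0$.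

For the starred case, $(w,1)^T$ with $y^*w+q\theta_k^{*\prime}=\lambda$ is an eigenvector of $M_k^*$ for the eigenvalue $\lambda$ ($y^*$ is a unit). So we have
$$v_k^{*+}=(-c^*\omega Q_k^{-1}/y^*,1)^T\ \text{for }\theta_{k+1}^*,\qquad v_k^{*-}=(-b^*\omega Q_k/y^*,1)^T\ \text{for }\theta_k^*.$$
With $D^{-1}=\mathrm{diag}(q,q^{-1})$ we get $D^{-1}v_{k+1}^{*+}=q^{-1}v_k^{*+}$ and $D^{-1}v_k^{*-}=q^{-1}v_{k+1}^{*-}$, and the same argument applies to $\alpha=a'\otimes D^{-1}+1\otimes X$.

Hence $e_i\mapsto\varepsilon_i$, $e_i^*\mapsto\varepsilon_i^*$ defines a homomorphism $\psi:T^{(d)}\to S$. Summing the $\varepsilon$'s, for $0\le i\le d-1$ and with $t'_{-1}=t^{*\prime}_{-1}=0$,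
$$\psi(t_i)=t'_{i-1}\otimes I+e'_i\otimes P_i^-,\qquad\psi(t_i^*)=t^{*\prime}_{i-1}\otimes I+e_i^{*\prime}\otimes P_i^{*-}. \tag{8}$$
(For $i=d-1$ the letters $e'_{d-1}$, $e^{*\prime}_{d-1}$ still exist in $T'$, and $t'_{i-1}=e'_0+\cdots+e'_{i-1}$.)

**Step 4. Leading terms in $h$.** The purpose is to read off, from the image of a $t$-word, the word in the letters $e'_x,e_x^{*\prime}$ with the same indices. The matrix $P_i^-=(M_i-\theta_{i+1})/(\theta_i-\theta_{i+1})$ is free of $h$ and has $(2,1)$-entry $\rho_i=y/(\theta_i-\theta_{i+1})\ne0$. The matrix $P_i^{*-}=(M_i^*-\theta_{i+1}^*)/(\theta_i^*-\theta_{i+1}^*)$ has $h$-degree $\le1$, and its coefficient of $h$ is $\rho_i^*E_{12}$ with $\rho_i^*=1/(\theta^*_i-\theta^*_{i+1})\ne0$.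

Consider a $t$-word with indices $x_1,\dots,x_j$, $j\ge1$, with $\nu$ starred letters. Its image has $h$-degree $\le\nu$. In the coefficient of $h^\nu$, each starred letter contributes $e_x^{*\prime}\otimes\rho_x^*E_{12}$. For nonstarred letters use (8):

- An interior one sits between two factors $E_{12}$. As $E_{12}E_{12}=0$ and $E_{12}P_x^-E_{12}=\rho_xE_{12}$, it contributes $\rho_xe'_x$.
- At the left end, followed by a starred letter, it contributes $t'_{x-1}\otimes E_{12}+e'_x\otimes P_x^-E_{12}$, and $P_x^-E_{12}\in\rho_xE_{22}+KE_{12}$.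
- At the right end, preceded by a starred letter, it contributes $t'_{x-1}\otimes E_{12}+e'_x\otimes E_{12}P_x^-$, and $E_{12}P_x^-\in\rho_xE_{11}+KE_{12}$.
- If both ends are nonstarred, the $(2,1)$-entry receives only the terms with $e'$ at both ends, with a nonzero scalar. For $j=1$ it is $\rho_xe'_x$.

Thus, up to a nonzero scalar, the word $w'$ of exact length $j$ in the letters $e'_x,e_x^{*\prime}$, with the same indices and types, is the component of the image in the following *slot* (power of $h$, matrix unit):

| first, last letter | length $j$ | slot of $w'$ | units possible at $h^\nu$ |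
|---|---|---|---|
| starred, starred | $2\nu-1$ | $(\nu,E_{12})$, $\nu\ge1$ | $E_{12}$ |
| starred, nonstarred | $2\nu$ | $(\nu,E_{11})$, $\nu\ge1$ | $E_{12},E_{11}$ |
| nonstarred, starred | $2\nu$ | $(\nu,E_{22})$, $\nu\ge1$ | $E_{12},E_{22}$ |
| nonstarred, nonstarred | $2\nu+1$ | $(\nu,E_{21})$, $\nu\ge0$ | all |

The trivial word maps to $1\otimes I$ and gets the slot $(0,E_{22})$, where its component is $1$.

**Step 5. Triangularity.** Order slots by $\nu$ first and then by $E_{12}<E_{11}<E_{22}<E_{21}$. By the table, the image of each word has zero component in every slot larger than its own, and different pairs (length, type of first letter) have different slots, also different from $(0,E_{22})$. Let $X_j^S$ (respectively $X_j^U$) be the span in $T'$ of the alternating words with exactly $j$ letters among $e'_0,\dots,e'_{d-1},e_0^{*\prime},\dots,e_{d-1}^{*\prime}$ that start with a starred (respectively nonstarred) letter. For each pair (length $j\le n$, type of first letter) choose $t$-words whose $w'$ form a basis of $X_j^S$, respectively $X_j^U$;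 add the trivial word. In a vanishing combination of their images look at the largest slot belonging to a word with nonzero coefficient: the component there is a combination of independent elements of $T'$, all with the same slot, and cannot vanish. (For the trivial word, $1\neq0$ in $T'$ by induction.) So the chosen words are independent and
$$\dim T_n^{(d)}\ge1+\sum_{j=1}^n\bigl(\dim X_j^S+\dim X_j^U\bigr). \tag{9}$$

**Step 6. Evaluating the bound.** Let $j\ge1$. A word of $T'$ of length $\le j-1$ can be lengthened to exact length $j$ with either type of first letter: if its type is wrong, insert $1=\sum e'_k$ or $1=\sum e_k^{*\prime}$ once on the left, then continue on the right; for the trivial word write $1$ as an alternating product of $j$ such sums. So $T'_{j-1}\subseteq X_j^S\cap X_j^U$, and $X_j^S+X_j^U=T'_j$. Hence $\dim X_j^S+\dim X_j^U\ge\dim T'_j+\dim T'_{j-1}$. With $T'_{-1}=0$, $\dim T'_0=1$ and the induction hypothesis $\sum_j\dim T'_j\,z^j=\frac{u^{d-1}}{1-z}$, (9) gives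
$$\dim T_n^{(d)}\ge\sum_{j=0}^n(\dim T'_j+\dim T'_{j-1})=[z^n]\frac1{1-z}\cdot\frac{(1+z)u^{d-1}}{1-z}=[z^n]\frac{u^d}{1-z}=N_n^{(d)}.$$
The reverse inequality is Proposition 1 with Lemma 4. $\square$

## 9. From $q$-data to all data by base change (proof of Theorem 2)

Proposition 2 does not reach all admissible data. For $\theta_i=i$ over $\mathbb Q$ with $d\ge3$, the common value in (ii) is $3$. A sequence $bq^{2i-d}+cq^{d-2i}$, even with a constant added, has common value $q^2+1+q^{-2}$, and $q^2+1+q^{-2}=3$ forces $q^2=1$. Then $q$ is a root of unity, $\omega=y=0$, and the scalars $\rho_i$ on which Step 4 rests are gone. The way around this is to prove freeness once over a universal ring, where spanning is already known from Proposition 1 and independence can be tested at the generic point, and then to specialize.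

For $d=0$ Theorem 2 is trivial. Let $d\ge1$.

**Step 1. The universal ring.** Let $R=\mathbb Z[\beta',y_0,y_1,y_2,y_0^*,y_1^*,y_2^*]$ with independent indeterminates. For $2\le i\le d-1$ define
$$y_{i+1}=y_{i-2}-\beta'(y_{i-1}-y_i),\qquad y^*_{i+1}=y^*_{i-2}-\beta'(y^*_{i-1}-y^*_i). \tag{10}$$
The differences $y_i-y_j$, $y_i^*-y_j^*$ $(0\le i<j\le d)$ are nonzero in $R$: specialize $\beta'=3$, $y_i=y_i^*=i$ for $i\le 2$, and (10) gives $y_i=y_i^*=i$ for all $i$. Let $A$ be the localization of $R$ that makes these differences units; it is a domain. By (i), (ii) there is a ring homomorphism $A\to\mathbb F$ with $y_i\mapsto\theta_i$, $y_i^*\mapsto\theta_i^*$ for $i\le d$: send $\beta'$ to the common value in (ii) if $d\ge3$, and superfluous variables to $0$. Let $T_A$ be the algebra over $A$ with parameters $y_i,y_i^*$. Then $T\cong T_A\otimes_A\mathbb F$, as both have the same presentation.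

**Step 2. The generic point is $q$-data.** Let $K$ be an algebraic closure of $\mathrm{Frac}(A)$. Choose $q\in K^\times$ with $q^2+1+q^{-2}=\beta'$. As $\beta'\in\mathbb Q(q)$ is transcendental over $\mathbb Q$, so is $q$; hence $q$ is not a root of unity and $1,q^2,q^{-2}$ are distinct. By the Vandermonde determinant there are unique $\gamma,b,c\in K$ with
$$y_i=\gamma+bq^{2i-d}+cq^{d-2i} \tag{11}$$
for $i=0,1,2$. A sequence $x^i$ satisfies (10) iff $1-x^3-\beta'(x-x^2)=(1-x)\bigl(x^2-(\beta'-1)x+1\bigr)=0$, and the roots are $1,q^2,q^{-2}$, as $q^2+q^{-2}=\beta'-1$. So (11) holds for all $i\le d$. Since $\mathbb Q(q,\gamma,b,c)\supseteq\mathbb Q(\beta',y_0,y_1,y_2)$ has transcendence degree at least $4$, the elements $q,\gamma,b,c$ are algebraically independent over $\mathbb Q$. Thus $b,c\ne0$ and $b/c\notin q^{\mathbb Z}$. The same argument with the same $q$ applies to the $y_i^*$ and gives $\gamma^*,b^*,c^*$.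

Replacing $a$ by $a-\gamma$ and $a^*$ by $a^*-\gamma^*$ does not affect (d), since $e_ie_j=0=e_i^*e_j^*$ for $i\ne j$. So $T_A\otimes_AK$ is the algebra $T^{(d)}$ of Proposition 2, with the same $e_i,e_i^*$.

**Step 3. Freeness and specialization.** By Proposition 2, over $K$ the space $T_n$ has dimension $N_n^{(d)}$, which by Lemma 4 is the number of ZZ $t$-words of length $\le n$; these span by Proposition 1. So the ZZ $t$-words are linearly independent over $K$. A relation among them in $T_A$ with coefficients in $A$ maps to a relation in $T_A\otimes_AK$, and $A\to K$ is injective, so the relation is trivial. By Proposition 1 the ZZ $t$-words span $T_A$. Hence $T_A$ is $A$-free on them, and $T=T_A\otimes_A\mathbb F$ has them as a basis over $\mathbb F$. By Proposition 1 over $\mathbb F$ those of length $\le n$ span $T_n$, so they form a basis of $T_n$, and $\dim T_n/T_{n-1}=c_n$. Lemma 4 gives the series. $\square$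

## 10. The case $d=2$, $r=s$ (proof of Theorem 3)

For $r=s$ and any $d$, the order-preserving relabelling of $\{0,\dots,d\}\setminus\{r\}$ by $\{0,\dots,d-1\}$ shows that the number of ZZ words of length $n$ avoiding $e_r,e_r^*$ is $c_n=\dim T_n/T_{n-1}$. Consequently:
$$C(r,r)\text{ holds}\iff\text{for every }n\text{ those of length }n\text{ give a basis of }T_n/T_{n-1}. \tag{12}$$
The implication from right to left is clear. Conversely, if all of them are independent, those of length $\le n$ are $\dim T_n$ independent elements of $T_n$, hence a basis of $T_n$, for every $n$; so those of length $n$ give a basis of the quotient.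

Now let $d=2$. For $r\ne s$ the claim is Theorem 1.

**Step 1. A matrix model of $T_n/T_{n-1}$.** Let $n\ge1$. The $t$-indices are $0,1$, and the ZZ patterns alternate for the first $p$ letters and then stay constant, $1\le p\le n$. By Lemma 1 with $f=x$, for $\{i,j\}=\{0,1\}$,
$$t_it_0^*t_j\equiv\kappa^*t_it_1^*t_j,\qquad t_i^*t_0t_j^*\equiv\kappa\,t_i^*t_1t_j^*\pmod{T_2}. \tag{13}$$
Consider $t$-words $w$ of length $n$ with nonstarred first letter. Give a letter of index $0$ the weight $\kappa$ if it is nonstarred and $\kappa^*$ if starred, and a letter of index $1$ the weight $1$; let $\operatorname{wt}(w)$ be the product. By (13), flipping an interior letter whose two neighbors have different indices does not change $w/\operatorname{wt}(w)$ in $T_n/T_{n-1}$. Such a flip moves the boundary between two runs of equal indices by one place. By such moves all boundaries can be brought to the far left, so $w/\operatorname{wt}(w)$ depends only on the first index $x_1$ and the number $p$ of runs. By Theorem 2 the $2n$ resulting classes are a basis of the span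 of these words in $T_n/T_{n-1}$.

Write $\kappa^{(*)}$ for $\kappa$ at odd and $\kappa^*$ at even positions. Then there is an isomorphism $\pi$ from this span onto the space of $2\times2$ matrices over $\mathbb F[h]$ (rows and columns indexed by $0,1$) with even diagonal entries and odd off-diagonal entries of degree $\le n-1$:
$$\pi(w)=\operatorname{wt}(w)h^{p-1}E_{x_1x_n}=\Lambda_{x_1}H\Lambda_{x_2}H\cdots H\Lambda_{x_n},\qquad H=\begin{pmatrix}1&h\\h&1\end{pmatrix}, \tag{14}$$
with $\Lambda_0=\kappa^{(*)}E_{00}$, $\Lambda_1=E_{11}$. Indeed $E_{xx}HE_{yy}$ is $E_{xy}$ or $hE_{xy}$ according to $x=y$ or $x\ne y$; and for fixed $x_1$, the number $p-1\in[0,n-1]$ determines both the power of $h$ and, by its parity, the column. Each row is a space of dimension $n$. By linearity in each letter, (14) also evaluates words whose letters are combinations of $t_0,t_1$, modulo shorter words. For starred first letter, interchange $\kappa$ and $\kappa^*$.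

**Step 2. $C(1,1)$.** Modulo shorter words, $e_0=t_0$ and $e_2=1-t_1$ acts as $-t_1$; likewise for starred letters. So under the relabelling $0\mapsto0$, $2\mapsto1$, the ZZ words in $e_0,e_2,e_0^*,e_2^*$ are $\pm$ the ZZ $t$-words modulo $T_{n-1}$, hence a basis of $T_n/T_{n-1}$. By (12), $C(1,1)$ holds for all data.

**Step 3. $C(2,2)$: images of the words.** The letters are $e_0=t_0\mapsto\kappa^{(*)}E_{00}$ and $e_1=t_1-t_0\mapsto C:=\mathrm{diag}(-\kappa^{(*)},1)$. Let $E[x,p]$ be the ZZ word of length $n$, nonstarred first letter, with first index $x$, alternating for $p$ letters and then constant. The words $E[0,p]$ map into row $0$, because their first factor is $\kappa E_{00}$. In them, the isolated $1$'s stand at even positions, and there $(HCH)_{00}=h^2-\kappa^*$. Therefore: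

- For $p=2j+1$, $E[0,p]$ has row $0$ equal to a nonzero scalar times $(h^2-\kappa^*)^j(1,0)$. For $0\le 2j\le n-1$ these span all $(F_0,0)$ with $F_0$ even of degree $\le n-1$.
- For $p=2j+2$, positions $2j+2,\dots,n$ all carry index $1$; their number is $m=n-1-2j\ge1$. Row $0$ is a nonzero scalar times $(h^2-\kappa^*)^jv_m$ with
$$v_m=(1,0)HC_{(1)}HC_{(2)}\cdots HC_{(m)},$$
where $C_{(i)}=\mathrm{diag}(-\kappa^*,1)$ for $i$ odd and $\mathrm{diag}(-\kappa,1)$ for $i$ even. The second component of $v_m$ is odd of degree $\le m$, so it is $h\,g_m(h^2)$ with $\deg g_m\le\lfloor\frac{m-1}2\rfloor$.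

**Step 4. When the $E[0,p]$ are a basis of row $0$.** Put $\ell=\lfloor\frac{n-2}2\rfloor$. By the first item only second components matter: the $E[0,p]$ are a basis of row $0$ iff the polynomials $(Y-\kappa^*)^jg_{n-1-2j}(Y)$, $0\le j\le\ell$, are a basis of the space of polynomials of degree $\le\ell$. (The degrees are at most $j+\lfloor\frac{n-2-2j}2\rfloor=\ell$.) This holds iff $g_{n-1-2j}(\kappa^*)\neq0$ for $0\le j\le\ell$. If these values are nonzero, the orders of vanishing at $\kappa^*$ are $0,1,\dots,\ell$, and the $\ell+1$ polynomials are independent. If $g_{n-1-2j}(\kappa^*)=0$ for some $j$, then the $\ell-j+1$ polynomials with indices $j,\dots,\ell$ lie in $(Y-\kappa^*)^{j+1}\cdot\{\deg\le\ell-j-1\}$, of dimension $\ell-j$, and are dependent. Letting $n$ vary: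
$$E[0,p]\text{ are a basis of row }0\text{ for all }n\iff\delta_m:=g_m(\kappa^*)\ne0\text{ for all }m\ge1. \tag{15}$$
This condition is necessary for $C(2,2)$, since the $n$ words $E[0,p]$ lie in the $n$-dimensional row $0$.

**Step 5. Computing $\delta_m$.** Work modulo $h^2=\kappa^*$ and write $v_m=h(h\alpha_m,\delta_m)$ with $\alpha_m,\delta_m\in\mathbb F$; this is possible as $\kappa^*\ne0$ (the even first component of $v_m$ becomes a scalar, which equals $h^2\alpha_m=\kappa^*\alpha_m$ for a unique $\alpha_m$). We have $v_1=(-\kappa^*,h)=h(-h,1)$, so $\alpha_1=-1$, $\delta_1=1$. Multiplying $(h\alpha,\delta)$ by $H\,\mathrm{diag}(-k,1)$ gives $\bigl(h\cdot(-k)(\alpha+\delta),\ \kappa^*\alpha+\delta\bigr)$. So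
$$\binom{\alpha_m}{\delta_m}=L_k\binom{\alpha_{m-1}}{\delta_{m-1}},\qquad L_k=\begin{pmatrix}-k&-k\\\kappa^*&1\end{pmatrix},$$
with $k=\kappa^*$ for $m$ odd and $k=\kappa$ for $m$ even; and $(\alpha_1,\delta_1)^T=L_{\kappa^*}(1/\kappa^*,0)^T$. Now
$$L_\kappa L_{\kappa^*}=(1-\kappa^*)\widehat N,\qquad\widehat N=\begin{pmatrix}0&-\kappa\\\kappa^*&1+\kappa^*\end{pmatrix}.$$
The second coordinate of $\widehat N^j(1/\kappa^*,0)^T$ is $0$ for $j=0$ and $1$ for $j=1$. By Cayley–Hamilton, $\widehat N^2=(1+\kappa^*)\widehat N-\kappa\kappa^*$, so it equals $V_j$ for all $j$. The first coordinate is $-\kappa V_{j-1}$ for $j\ge1$. Hence, for $j\ge1$,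
$$\delta_{2j}=(1-\kappa^*)^jV_j,\qquad\delta_{2j+1}=(1-\kappa^*)^j(V_j-\kappa\kappa^*V_{j-1})=(1-\kappa^*)^jU_j,$$
where the last equality uses $V_{j+1}-\kappa^*V_j=V_j-\kappa\kappa^*V_{j-1}$. As $\kappa^*\ne1$ and $\delta_1=1$, condition (15) says $V_j,U_j\ne0$ for all $j\ge1$. For words with starred first letter the condition is $\bar V_j,\bar U_j\ne0$ for all $j\ge1$. So all four families of conditions are necessary.

**Step 6. Sufficiency.** Assume all conditions. It remains to treat the words $E[1,p]$ modulo row $0$, so we look at their row $1$, which lies in the $n$-dimensional space of $(F_0,F_1)$ with $F_0$ odd, $F_1$ even, of degree $\le n-1$. For $p\ge2$, the first factor $C$ has row $1$ equal to $(0,1)$, and the second factor is $\kappa^*E_{00}$. So row $1$ is $h$ times the row $0$ of the word $E[0,p-1]$ of length $n-1$ with the opposite type of first letter. By the conditions for that type, these $n-1$ rows form a basis of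
$$\{(F_0,F_1):F_0\text{ odd},\ F_1\text{ even},\ F_1(0)=0,\ \deg\le n-1\},$$
which has dimension $n-1$. For $E[1,1]$, setting $h=0$ makes $H=I$, so the second entry of row $1$ has value $1$ at $h=0$. Thus the $E[1,p]$ form a basis modulo row $0$, and all $2n$ words are a basis. The same holds for starred first letter, and by Theorem 2 $T_n/T_{n-1}$ is the direct sum of the spans for the two types. By (12), $C(2,2)$ holds. The criterion for $C(0,0)$ follows by reversal, under which $\kappa\mapsto\frac{\theta_0-\theta_1}{\theta_2-\theta_1}=\kappa^{-1}$ and $\kappa^*\mapsto\kappa^{*-1}$.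

**Step 7. Consequences.** If $\theta_0,\theta_1,\theta_2$ is an arithmetic progression, then $\kappa=-1$ and $\bar V_2=1+\kappa=0$; if $\theta_0^*,\theta_1^*,\theta_2^*$ is one, then $V_2=1+\kappa^*=0$. As $\kappa=-1$ iff $\kappa^{-1}=-1$, and likewise for $\kappa^*$, both $C(2,2)$ and $C(0,0)$ fail. If $\kappa,\kappa^*$ lie in a finite field, the matrix $\widehat N$, of determinant $\kappa\kappa^*\ne0$, has a power $\widehat N^j=1$ with $j\ge1$, whence $V_j=V_0=0$; the same applies to $\kappa^{-1},\kappa^{*-1}$. Finally, viewed as polynomials in $\kappa,\kappa^*$, the $V_j,U_j,\bar V_j,\bar U_j$ $(j\ge1)$ take the value $1$ at $\kappa=\kappa^*=0$. So they are nonzero polynomials over the prime field and do not vanish at algebraically independent arguments; $\kappa^{-1},\kappa^{*-1}$ are algebraically independent if $\kappa,\kappa^*$ are. This proves Theorem 3. $\square$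

**Example.** Let $\mathbb F=\mathbb Q$, $d=2$, $\theta_i=\theta_i^*=i$, so $\kappa=\kappa^*=-1$, and let $r=s=2$. Then $V_2=0$, hence $\delta_4=0$, and the failure occurs at $m=4$, $n=5$. Here $C=I$, so $v_m=(1,0)H^m$, and (14) gives the rows $0$
$$\begin{aligned}E[0,1]&\mapsto(-1,0),\qquad E[0,3]\mapsto(1+h^2,0),\qquad E[0,5]\mapsto(-(1+h^2)^2,0),\\E[0,2]&\mapsto-(1+6h^2+h^4,\ 4h+4h^3),\qquad E[0,4]\mapsto(1+h^2)(1+h^2,\ 2h).\end{aligned}$$
Then $E[0,2]+2E[0,4]\mapsto((1-h^2)^2,0)$, and $(1-h^2)^2=(1+h^2)^2-4(1+h^2)+4$. So
$$e_0e_1^*e_1e_1^*e_1+2e_0e_1^*e_0e_1^*e_1+e_0e_1^*e_0e_1^*e_0+4e_0e_1^*e_0e_0^*e_0+4e_0e_0^*e_0e_0^*e_0\in T_4 .$$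
Five ZZ words of length $5$ avoiding $e_2,e_2^*$ are dependent modulo $T_4$, and by (12) $C(2,2)$ fails.
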